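\title{Harmonic functions on $\mathrm{RCD}(K,\infty)$ spaces are locally Lipschitz}

\begin{abstract}
We prove that every harmonic function in an open subset of an $\mathrm{RCD}(K,\infty)$ space has a locally Lipschitz representative, and more generally that this holds for solutions of $\Delta u=f$ with $f$ locally bounded. No doubling assumption is made, and the estimate is quantitative with universal constants. The proof represents $u$ through the heat flow of an error term supported in an annulus. Wang's dimension-free Harnack inequality bounds the heat flow pointwise on a ball of radius $\rho$ at the cost of a factor $e^{C\rho^2/t}$, the Davies--Gaffney estimate gives a gain $e^{-c/t}$, and for small $\rho$ the gain exceeds the cost. We also obtain a local bound for subharmonic functions and a Liouville theorem, and show that $L^\infty$ cannot be replaced by $L^p$ with $p<\infty$.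
\end{abstract}

\section{The question and the result}\label{sec:intro}

\subsection{The spaces}
Throughout, $(X,\mathsf d)$ is a complete separable metric space and $\mathfrak m\ne0$ is a nonnegative Borel measure on $X$, finite on bounded sets, with $\operatorname{supp}\mathfrak m=X$. Balls $B_r(x)$ are open, $L^p=L^p(\mathfrak m)$, and an integral written without domain or measure is taken over $X$ against $\mathfrak m$. For a real function $v$ we write $\operatorname{Lip}(v;E)$ for its Lipschitz constant on a set $E$, and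
\[
\operatorname{lip}v(x)=\limsup_{y\to x}\frac{|v(y)-v(x)|}{\mathsf d(x,y)}
\]
for its local slope ($0$ at isolated points).

For $u$ in the Sobolev space $W^{1,2}(X)$, let $|Du|\in L^2$ be the minimal weak upper gradient and $\mathrm{Ch}(u)=\frac12\int|Du|^2$ the Cheeger energy. By the density in energy of Lipschitz functions \cite{AGS}, these objects are described by relaxation, and the reader may take this description as the definition: for $u\in L^2$, the number $2\,\mathrm{Ch}(u)$ is the infimum of $\liminf_n\int(\operatorname{lip}u_n)^2$ over all sequences of Lipschitz functions $u_n\in L^2$ with $u_n\to u$ in $L^2$; the space $W^{1,2}(X)$ is the set where $\mathrm{Ch}$ is finite; and $|Du|$ is the $L^2$ limit of $\operatorname{lip}u_n$ along any sequence that realizes the infimum.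

Let $K\in\mathbb R$. The space $(X,\mathsf d,\mathfrak m)$ is an $\mathrm{RCD}(K,\infty)$ space if the following four conditions hold.
\begin{itemize}
\item[(G)] \emph{Growth.} For some (equivalently, every) $x_0\in X$ there are $C,c>0$ with $\mathfrak m(B_r(x_0))\le Ce^{cr^2}$ for all $r>0$.
\item[(H)] \emph{Infinitesimal Hilbertianity.} $\mathrm{Ch}$ is a quadratic form on $W^{1,2}(X)$. Then $\langle\nabla u,\nabla v\rangle:=\frac14\big(|D(u+v)|^2-|D(u-v)|^2\big)$ is a pointwise inner product, and there is a linear Laplacian: $u\in W^{1,2}(X)$ belongs to $D(\Delta)$ with $\Delta u=h\in L^2$ if $\int\langle\nabla u,\nabla v\rangle=-\int hv$ for all $v\in W^{1,2}(X)$.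
\item[(SL)] \emph{Sobolev-to-Lipschitz.} Every $u\in W^{1,2}(X)$ with $|Du|\le1$ a.e.\ has a $1$-Lipschitz representative.
\item[(B)] \emph{Weak Bochner inequality.} For all $u\in D(\Delta)$ with $\Delta u\in W^{1,2}(X)$ and all $0\le g\in D(\Delta)\cap L^\infty$ with $\Delta g\in L^\infty$,
\[
\frac12\int|Du|^2\,\Delta g\ \ge\ \int\big(\langle\nabla u,\nabla\Delta u\rangle+K|Du|^2\big)g .
\]
\end{itemize}
On a Riemannian manifold, Bochner's formula reads $\frac12\Delta|\nabla u|^2=\langle\nabla u,\nabla\Delta u\rangle+|\mathrm{Hess}\,u|^2+\mathrm{Ric}(\nabla u,\nabla u)$. Condition (B) is what remains of it, in integrated form, when $\mathrm{Ric}\ge K$ and the Hessian term is discarded. The dimension $n$ could enter through $|\mathrm{Hess}\,u|^2\ge(\Delta u)^2/n$; condition (B) forgets it. In particular $\mathbb R^n$ with Lebesgue measure is an $\mathrm{RCD}(0,\infty)$ space for every $n$.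

\subsection{The equation}
Let $\Omega\subset X$ be open. Denote by $\mathsf{LIP}_{bs}(\Omega)$ the Lipschitz functions $\varphi:X\to\mathbb R$ whose support is bounded and at positive distance from $X\setminus\Omega$. A function belongs to $L^2_{\mathrm{loc}}(\Omega)$ if it is square integrable on the support of each $\eta\in\mathsf{LIP}_{bs}(\Omega)$, and $W^{1,2}_{\mathrm{loc}}(\Omega)$ consists of the $u\in L^2_{\mathrm{loc}}(\Omega)$ with $\eta u\in W^{1,2}(X)$ for all $\eta\in\mathsf{LIP}_{bs}(\Omega)$. For such $u$, both $|Du|$ and $\langle\nabla u,\nabla\varphi\rangle$ are defined a.e.\ on $\Omega$ by locality (Section~\ref{sec:prelim}). For $f\in L^2_{\mathrm{loc}}(\Omega)$ we say that \emph{$\Delta u=f$ in $\Omega$} if $u\in W^{1,2}_{\mathrm{loc}}(\Omega)$ and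
\begin{equation}\label{eq:weak}
\int_\Omega\langle\nabla u,\nabla\varphi\rangle\,d\mathfrak m=-\int_\Omega f\varphi\,d\mathfrak m\qquad\text{for all }\varphi\in\mathsf{LIP}_{bs}(\Omega),
\end{equation}
and that $u$ is \emph{harmonic in $\Omega$} if this holds with $f=0$.

The space is \emph{locally doubling} if for every $R>0$ there is $C_R\ge1$ with $\mathfrak m(B_{2r}(x))\le C_R\,\mathfrak m(B_r(x))$ for all $x\in X$ and $0<r\le R$. Then there are, locally, an exponent $s>1$ and a constant $C>0$ with $\mathfrak m(B_r(x))/\mathfrak m(B_R(y))\ge C(r/R)^s$ for $B_r(x)\subset B_R(y)$ and $R$ bounded; the exponent $s$ acts as a dimension. It is known that in an $\mathrm{RCD}(K,\infty)$ space that is locally doubling, for instance an $\mathrm{RCD}(K,N)$ space with $N<\infty$, harmonic functions have locally Lipschitz representatives. The following question is posed in \cite{Violo}.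

\medskip
\noindent\textbf{Question.} \emph{Let $(X,\mathsf d,\mathfrak m)$ be an $\mathrm{RCD}(K,\infty)$ space, not necessarily locally doubling, and let $\Omega\subset X$ be open. Does every harmonic function in $\Omega$ have a continuous representative?}
\medskip

A natural test is the family $\mathbb R^n$, whose doubling constant $2^n$ is unbounded, and the hints that it gives point in two directions. Everything measured by an integrability exponent degenerates: the Sobolev inequality improves the exponent $2$ to $2n/(n-2)$, a gain that disappears as $n\to\infty$, and for each $p<\infty$ the equation $\Delta u=f$ with $f\in L^p_{\mathrm{loc}}$ has unbounded solutions once $n$ is large (Proposition~\ref{prop:sharp}). On the other hand, if $u$ is harmonic in $B_R(0)\subset\mathbb R^n$ and $|x|<R/2$, the mean value property on $B_{R/2}(x)$ and the Cauchy--Schwarz inequality give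
\[
|u(x)|\le|B_{R/2}|^{-1/2}\|u\|_{L^2(B_R)},
\]
with no $n$ in sight. The second hint is the right one, and it also predicts the form of the estimate.

\subsection{The result}

\begin{theorem}\label{thm:main}
There are universal constants $\sigma\in(0,1)$ and $C<\infty$, independent of the space, of $K$ and of any dimension, such that the following holds. Let $X$ be an $\mathrm{RCD}(K,\infty)$ space, let $R>0$ satisfy $KR^2\ge-1$, let $B_{R'}(x_0)\subset\Omega$ for some $R'>R$, and let $\Delta u=f$ in $\Omega$ with $f\in L^\infty(B_{R'}(x_0))$. Then $u$ has a Lipschitz representative on $B_{\sigma R}(x_0)$, and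
\begin{multline*}
\sup_{B_{\sigma R}(x_0)}|u|+R\operatorname{Lip}\big(u;B_{\sigma R}(x_0)\big)\\
\le\frac{C}{\mathfrak m(B_{\sigma R}(x_0))^{1/2}}\Big(\|u\|_{L^2(B_R(x_0))}+R^2\,\mathfrak m(B_R(x_0))^{1/2}\|f\|_{L^\infty(B_R(x_0))}\Big).
\end{multline*}
\end{theorem}

The answer to the question is therefore yes.

\begin{corollary}\label{cor:answer}
Let $X$ be an $\mathrm{RCD}(K,\infty)$ space and $\Omega\subset X$ open. Every harmonic function in $\Omega$, and every $u$ with $\Delta u=f$ in $\Omega$ and $f$ locally bounded, has a locally Lipschitz representative in $\Omega$.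
\end{corollary}

\begin{proof}
For $x\in\Omega$ choose $R'>0$ with $B_{R'}(x)\subset\Omega$ and $f\in L^\infty(B_{R'}(x))$, and then $R<R'$ with $KR^2\ge-1$. Theorem~\ref{thm:main} gives a Lipschitz function $U_x$ on $B_{\sigma R}(x)$ equal to $u$ a.e. On the intersection of two such balls, $U_x$ and $U_y$ are continuous and equal a.e., hence equal everywhere because $\operatorname{supp}\mathfrak m=X$. So the $U_x$ glue to a locally Lipschitz function on $\Omega$, which equals $u$ a.e.\ because countably many of the balls cover $\Omega$.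
\end{proof}

\begin{remark}\label{rem:form}
The measure of the \emph{small} ball in Theorem~\ref{thm:main} cannot be replaced by $\mathfrak m(B_R(x_0))$ with a universal constant. For $u(x)=x_1$ on $\mathbb R^n$ the Lipschitz constant is $1$, while the average of $u^2$ over $B_1(0)$ is $\frac1n\cdot\frac n{n+2}=\frac1{n+2}$. In a locally doubling space the two measures are comparable, with a constant that depends on the doubling exponent.
\end{remark}

Section~\ref{sec:model} carries out the argument in $\mathbb R^n$ with the Gaussian kernel. Sections~\ref{sec:prelim}--\ref{sec:smoothing} build substitutes for the kernel bounds used there, and Section~\ref{sec:proof} proves Theorem~\ref{thm:main}, with $\sigma=1/800$. Section~\ref{sec:complements} treats subharmonic functions, a Liouville theorem, and the sharpness of the assumption $f\in L^\infty$.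

\section{The argument in Euclidean space}\label{sec:model}

The mean value property is special to $\mathbb R^n$. Here we obtain a bound of the same kind from the heat flow, in a way that can be transferred. Let $u$ be harmonic, hence smooth, in $B_{R'}(0)\subset\mathbb R^n$ with $R'>1$, and let $p_t(z)=(4\pi t)^{-n/2}e^{-|z|^2/(4t)}$, so that $P_tv(x)=\int p_t(x-y)v(y)\,dy$.

To run the heat flow we need a function on the whole space. Let $\chi(y)=\min\{1,(3-4|y|)_+\}$, whose gradient is supported in the annulus $A=\{\frac12<|y|<\frac34\}$, and let $w=\chi u$. For smooth $\varphi$ the product rule gives $\langle\nabla w,\nabla\varphi\rangle=\langle\nabla u,\nabla(\chi\varphi)\rangle-\varphi\langle\nabla u,\nabla\chi\rangle+u\langle\nabla\chi,\nabla\varphi\rangle$, and the first term has integral zero. So, as a distribution, $\Delta w$ is the functional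
\[
\ell(\varphi)=\int_A\big(\varphi\langle\nabla u,\nabla\chi\rangle-u\langle\nabla\chi,\nabla\varphi\rangle\big)\,dy,\qquad|\ell(\varphi)|\le M\big(\|\varphi\|_{L^2(A)}+\|\nabla\varphi\|_{L^2(A)}\big),
\]
where $M=4(\|\nabla u\|_{L^2(B_{3/4})}+\|u\|_{L^2(B_1)})\le40\|u\|_{L^2(B_1)}$ by the Caccioppoli inequality \eqref{eq:cacc} below. We leave the derivative on $\varphi$ on purpose: moving it to a smooth cutoff produces $\Delta\chi=\chi''+\frac{n-1}{r}\chi'$ for radial $\chi$, which grows with $n$.

Fix $x$ with $|x|<\frac12$ and put $\varphi_t=p_t(x-\cdot)$. Then $\frac d{dt}P_tw(x)=\int w\,\Delta\varphi_t=\ell(\varphi_t)$ and $P_tw(x)\to u(x)$ as $t\to0$, so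
\begin{equation}\label{eq:modelrep}
u(x)=P_1w(x)-\int_0^1\ell(\varphi_t)\,dt .
\end{equation}
It remains to bound the kernel on $A$ without the factor $t^{-n/2}$. Since $1=\int p_t\ge|B_\rho|(4\pi t)^{-n/2}e^{-\rho^2/(4t)}$,
\begin{equation}\label{eq:modelcost}
(4\pi t)^{-n/2}\le|B_\rho|^{-1}e^{\rho^2/(4t)}\qquad\text{for every }\rho>0 .
\end{equation}
As $t\to0$ this is far worse than the truth, but it is free of $n$, and the cost $e^{\rho^2/(4t)}$ is of the same type as the Gaussian decay. Suppose $|x-y|\ge\delta$ for all $y\in A$. Using $\int p_t=1$, $|\nabla p_t(z)|=\frac{|z|}{2t}p_t(z)$ and $se^{-s/(8t)}\le4t$, we get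
\begin{align*}
\|\varphi_t\|^2_{L^2(A)}&\le\sup_{|z|\ge\delta}p_t(z)\le|B_\rho|^{-1}e^{(\rho^2-\delta^2)/(4t)},\\
\|\nabla\varphi_t\|^2_{L^2(A)}&\le\sup_{|z|\ge\delta}\frac{|z|^2}{4t^2}\,p_t(z)\le t^{-1}|B_\rho|^{-1}e^{(2\rho^2-\delta^2)/(8t)} .
\end{align*}
For $|x|<\rho=\frac18$ we may take $\delta=\frac38$, and both exponents are negative. Then $|\ell(\varphi_t)|\le M|B_\rho|^{-1/2}(1+t^{-1/2})$, and $|P_1w(x)|\le(\sup p_1)^{1/2}\|w\|_2\le2|B_\rho|^{-1/2}\|u\|_{L^2(B_1)}$. By \eqref{eq:modelrep},
\[
\sup_{B_{1/8}}|u|\le|B_{1/8}|^{-1/2}\big(2\|u\|_{L^2(B_1)}+3M\big)\le122\,|B_{1/8}|^{-1/2}\|u\|_{L^2(B_1)} .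
\]

In a general space we have no formula for a kernel, and each of its three uses needs a substitute. The on-diagonal bound \eqref{eq:modelcost} is replaced by Wang's Harnack inequality (Section~\ref{sec:harnack}). The Gaussian tail is replaced by the Davies--Gaffney estimate, which is an $L^2$ statement (Section~\ref{sec:gaffney}). Derivatives of the kernel are replaced by the factorization $P_t=P_{t/2}P_{t/2}$ and by a reverse logarithmic Sobolev inequality, which also yields the Lipschitz bound (Sections~\ref{sec:smoothing} and~\ref{sec:proof}).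

\section{Calculus, heat flow and slopes}\label{sec:prelim}

From now on $X$ is an $\mathrm{RCD}(K,\infty)$ space, and $W^{1,2}=W^{1,2}(X)$.

\subsection{Calculus}
By (H), $W^{1,2}$ is a Hilbert space with norm $(\|v\|_2^2+\|Dv\|_2^2)^{1/2}$, and $|\langle\nabla v,\nabla h\rangle|\le|Dv||Dh|$. We use the following standard rules, for $v,v',h\in W^{1,2}$.
\begin{itemize}
\item \emph{Locality.} $|Dv|=|Dv'|$ and $\langle\nabla v,\nabla h\rangle=\langle\nabla v',\nabla h\rangle$ a.e.\ on $\{v=v'\}$, and $|Dv|=0$ a.e.\ on each level set of $v$. If $u\in W^{1,2}_{\mathrm{loc}}(\Omega)$ and $S$ is a bounded set at distance at least $r>0$ from $X\setminus\Omega$, then $\eta=\min\{1,(2-4\mathsf d(\cdot,S)/r)_+\}\in\mathsf{LIP}_{bs}(\Omega)$ equals $1$ near $S$, and $|Du|:=|D(\eta u)|$ on $S$. In particular $|Du|\in L^2(S)$. Lipschitz functions belong to $W^{1,2}_{\mathrm{loc}}(X)$, and the rules below extend to them in the same way.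
\item \emph{Slope bound.} $|Da|\le\operatorname{lip}a$ a.e.\ for $a$ Lipschitz.
\item \emph{Leibniz rule.} If $a$ is bounded and Lipschitz, or if both $a$ and $v$ are in $W^{1,2}\cap L^\infty$, then $av\in W^{1,2}$ and $\langle\nabla(av),\nabla h\rangle=a\langle\nabla v,\nabla h\rangle+v\langle\nabla a,\nabla h\rangle$.
\item \emph{Chain rule.} If $\Phi$ is $C^1$ and Lipschitz with $\Phi(0)=0$, then $\Phi(v)\in W^{1,2}$ and $\langle\nabla\Phi(v),\nabla h\rangle=\Phi'(v)\langle\nabla v,\nabla h\rangle$.
\item \emph{Density.} Lipschitz functions are dense in $W^{1,2}$. Indeed, take Lipschitz $v_n\to v$ in $L^2$ with $\mathrm{Ch}(v_n)\to\mathrm{Ch}(v)$; the parallelogram law $\mathrm{Ch}(v_n-v)=2\mathrm{Ch}(v_n)+2\mathrm{Ch}(v)-\mathrm{Ch}(v_n+v)$ and the $L^2$ lower semicontinuity $\liminf\mathrm{Ch}(v_n+v)\ge4\,\mathrm{Ch}(v)$ give $\mathrm{Ch}(v_n-v)\to0$.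
\end{itemize}

\subsection{The heat semigroup}
The operator $\Delta$ is self-adjoint and nonpositive on $L^2$; let $P_t=e^{t\Delta}$. The semigroup is self-adjoint, strongly continuous and analytic on $L^2$: for $f\in L^2$ the curve $t\mapsto P_tf$ is $C^1$ on $(0,\infty)$ with derivative $\Delta P_tf$, and the spectral theorem gives
\begin{equation}\label{eq:analytic}
\|\Delta P_tf\|_2\le\frac{\|f\|_2}t,\qquad\|DP_tf\|_2^2=-\int P_tf\,\Delta P_tf\le\frac{\|f\|_2^2}t .
\end{equation}
The identity $\|Dv\|_2^2=-\int v\Delta v$ applied to $v=P_tf-P_sf$ shows that $t\mapsto P_tf$ is continuous into $W^{1,2}$ for $t>0$. Moreover $P_t$ preserves positivity and extends consistently to a contraction of each $L^p$, $1\le p\le\infty$ (by duality for $p=\infty$), with $\int a\,P_tb=\int b\,P_ta$ for $a\in L^p$, $b\in L^{p'}$. By (G) it preserves mass \cite{AGS}, which by duality means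
\[
P_t1=1 .
\]
If $a,b\ge0$ and $a^2,b^2\in L^1+L^\infty$, then applying $P_t$ to $2ab\le\lambda a^2+\lambda^{-1}b^2$ for rational $\lambda>0$ and optimizing in $\lambda$ gives
\begin{equation}\label{eq:CS}
P_t(ab)^2\le P_t(a^2)\,P_t(b^2)\quad\text{a.e.}
\end{equation}
The curvature bound (B) enters the paper only through the gradient estimate \cite{Savare}
\begin{equation}\label{eq:BE}
|DP_tf|\le e^{-Kt}P_t|Df|\quad\text{a.e., for }f\in W^{1,2},
\end{equation}
and the constant $K$ only through
\begin{equation}\label{eq:c}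
c(t):=\int_0^te^{2Ks}\,ds,\qquad c(t)\ge e^{-2}t\ge\tfrac2{15}\,t\quad\text{if }K\ge-1\text{ and }0<t\le1 .
\end{equation}

\subsection{From almost everywhere bounds to slopes}
The semigroup yields bounds on $|Dv|$ that hold almost everywhere, while we need to integrate along a single curve, which may be $\mathfrak m$-negligible. Property (SL) bridges this gap, but it is global, so we first localize it by truncation.

\begin{lemma}\label{lem:slope}
Let $v$ be Lipschitz on $X$, let $g\ge0$ be continuous near $z$, and let $|Dv|\le g$ a.e.\ near $z$. Then $\operatorname{lip}v(z)\le g(z)$.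
\end{lemma}

\begin{proof}
Let $G>g(z)$ and choose $r>0$ with $|Dv|\le G$ a.e.\ on $B_r(z)$. Let $L=\operatorname{Lip}(v;X)$, $\eta=G\,(r-\mathsf d(z,\cdot))_+$ and $V=\max\{-\eta,\min\{v-v(z),\eta\}\}$. The function $V$ is Lipschitz and vanishes outside $B_r(z)$, so $V\in W^{1,2}$. At each point of $B_r(z)$ it coincides with one of $v-v(z)$, $\eta$, $-\eta$, so $|DV|\le G$ a.e.\ by locality. By (SL), $V$ has a $G$-Lipschitz representative, which is $V$ itself since $V$ is continuous and $\operatorname{supp}\mathfrak m=X$. If $\mathsf d(z,z')\le Gr/(L+G)$, then $|v(z')-v(z)|\le L\,\mathsf d(z,z')\le\eta(z')$, so $V=v-v(z)$ near $z$. Hence $\operatorname{lip}v(z)\le G$, and we let $G\downarrow g(z)$.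
\end{proof}

The next fact, that $X$ is a length space, is known; we include the proof.

\begin{lemma}\label{lem:length}
For $x,y\in X$ and $L>\mathsf d(x,y)$ there is an $L$-Lipschitz curve $\gamma:[0,1]\to X$ from $x$ to $y$.
\end{lemma}

\begin{proof}
For $\varepsilon>0$ let $\mathsf d_\varepsilon(x,z)$ be the infimum of $\sum_i\mathsf d(z_i,z_{i+1})$ over finite chains from $x$ to $z$ with steps shorter than $\varepsilon$ ($+\infty$ if there is none). Fix $N>0$ and let $v=\min\{\mathsf d_\varepsilon(x,\cdot),(2N-\mathsf d(x,\cdot))_+\}$. If $\mathsf d(z,z')<\varepsilon$, a chain ending at $z$ can be extended by one step to $z'$ and conversely, so $|v(z)-v(z')|\le\mathsf d(z,z')$. Since also $0\le v\le2N$, the function $v$ is Lipschitz; it has bounded support and $\operatorname{lip}v\le1$. By (SL) it is $1$-Lipschitz, and $v(x)=0$ gives $v(z)\le\mathsf d(x,z)$. If $\mathsf d(x,z)<N$, the second entry of the minimum exceeds $N$, so $\mathsf d_\varepsilon(x,z)\le\mathsf d(x,z)$. As $N$ is arbitrary, this holds for all $x,z$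 and $\varepsilon$.

Take a chain from $x$ to $z$ with steps shorter than $\varepsilon$ and total length at most $\mathsf d(x,z)+\varepsilon$, and the first point of the chain at which half of the total length is reached. Its distance from both $x$ and $z$ is at most $\frac12\mathsf d(x,z)+\frac32\varepsilon$. So approximate midpoints exist. Now fix $\mathsf d(x,y)=L_0<L_1<L_2<\dots<L$ and define $\gamma$ on the dyadic numbers of level $k$ inductively, with neighbors at distance at most $L_k2^{-k}$: between two such neighbors insert a point at distance at most $L_{k+1}2^{-k-1}$ from both. The resulting map is $L$-Lipschitz on the dyadic numbers and extends to $[0,1]$ by completeness.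
\end{proof}

\begin{lemma}\label{lem:half}
Let $v$ be Lipschitz on $X$ with $|Dv|\le G$ a.e.\ on $B_\rho(x_0)$. Then $\operatorname{Lip}(v;B_{\rho/2}(x_0))\le G$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:slope}, $\operatorname{lip}v\le G$ everywhere on $B_\rho(x_0)$. Let $x,y\in B_{\rho/2}(x_0)$, let $\mathsf d(x,y)<L<\rho$, and let $\gamma$ be as in Lemma~\ref{lem:length}. Each $\gamma_s$ is within $L/2<\rho/2$ of $x$ or of $y$, so it lies in $B_\rho(x_0)$. The function $v\circ\gamma$ is Lipschitz with $|(v\circ\gamma)'|\le GL$ wherever the derivative exists, so $|v(x)-v(y)|\le GL$. Let $L\downarrow\mathsf d(x,y)$.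
\end{proof}

\section{Reverse inequalities and Wang's Harnack inequality}\label{sec:harnack}

The estimate \eqref{eq:BE} bounds the gradient of $P_tf$ by the gradient of $f$. We need bounds in terms of $f$ alone. They come from interpolating between $\Phi(P_tf)$ and $P_t\Phi(f)$ along $s\mapsto P_s\Phi(P_{t-s}f)$, whose derivative is a gradient term to which \eqref{eq:BE} applies. The choices $\Phi(r)=r^2$ and $\Phi(r)=r\log r$ give a reverse Poincar\'e and a reverse logarithmic Sobolev inequality.

\begin{lemma}\label{lem:reverse}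
Let $t>0$ and $f\in L^2\cap L^\infty$.
\begin{itemize}
\item[(a)] $2c(t)|DP_tf|^2\le P_t(f^2)-(P_tf)^2$ a.e. In particular, $P_tf$ has a Lipschitz representative with constant at most $\|f\|_\infty/\sqrt{2c(t)}$.
\item[(b)] If $f\ge0$, $\varepsilon>0$ and $f_\varepsilon=f+\varepsilon$, then
\[
c(t)\,\frac{|DP_tf|^2}{P_tf_\varepsilon}\le P_t(f_\varepsilon\log f_\varepsilon)-P_tf_\varepsilon\log P_tf_\varepsilon\quad\text{a.e.}
\]
\end{itemize}
\end{lemma}

\begin{proof}
Let $\Phi(r)=r^2$ in case (a) and $\Phi(r)=(r+\varepsilon)\log(r+\varepsilon)-\varepsilon\log\varepsilon$ in case (b). Put $h_s=P_{t-s}f$ for $0\le s\le t$. All $h_s$ take values in a fixed compact interval containing $0$ (contained in $[0,\infty)$ in case (b)), near which $\Phi$ is smooth, and $\Phi(0)=0$; hence $\Phi(h_s)\in L^2$. Fix $0\le\psi\in L^1\cap L^\infty$ and set $\Lambda(s)=\int P_s\psi\,\Phi(h_s)$. Both factors are continuous into $L^2$, so $\Lambda$ is continuous on $[0,t]$.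

Let $0<s<t$. The curves $P_s\psi$ and $h_s$ are $C^1$ into $L^2$, with derivatives $\Delta P_s\psi$ and $-\Delta h_s$. Write
\[
\Lambda(s+\tau)-\Lambda(s)=\int(P_{s+\tau}\psi-P_s\psi)\,\Phi(h_{s+\tau})+\int P_s\psi\,\big(\Phi(h_{s+\tau})-\Phi(h_s)\big).
\]
By Taylor's formula $\Phi(h_{s+\tau})-\Phi(h_s)=\Phi'(h_s)(h_{s+\tau}-h_s)+O(|h_{s+\tau}-h_s|^2)$, the remainder has $L^1$ norm $O(\tau^2)$, and $P_s\psi$ is bounded. So $\Lambda'(s)=\int\Delta P_s\psi\,\Phi(h_s)-\int P_s\psi\,\Phi'(h_s)\Delta h_s$. Here $\Phi(h_s)\in W^{1,2}$ by the chain rule, and $P_s\psi\,\Phi'(h_s)\in W^{1,2}$ because $P_s\psi$ and $\Phi'(h_s)-\Phi'(0)$ are in $W^{1,2}\cap L^\infty$. Integrating by parts in both terms, the two copies of $\int\Phi'(h_s)\langle\nabla P_s\psi,\nabla h_s\rangle$ cancel, and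
\[
\Lambda'(s)=\int P_s\psi\,\Phi''(h_s)|Dh_s|^2=\int\psi\,P_s\big(\Phi''(h_s)|Dh_s|^2\big).
\]
Since $P_sh_s=P_tf$, \eqref{eq:BE} gives $P_s|Dh_s|\ge e^{Ks}|DP_tf|$. In case (a), \eqref{eq:CS} with $b=1$ yields $P_s(2|Dh_s|^2)\ge2e^{2Ks}|DP_tf|^2$. In case (b), $\Phi''(r)=1/(r+\varepsilon)$, and \eqref{eq:CS} with $b^2=h_s+\varepsilon$, together with $P_s(h_s+\varepsilon)=P_tf_\varepsilon$, yields
\[
P_s\Big(\frac{|Dh_s|^2}{h_s+\varepsilon}\Big)\ge\frac{(P_s|Dh_s|)^2}{P_s(h_s+\varepsilon)}\ge e^{2Ks}\frac{|DP_tf|^2}{P_tf_\varepsilon}.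
\]
In both cases $\Lambda'(s)\ge c'(s)I$, where $c(t)I$ is the integral of the left-hand side of the claim against $\psi$. By the mean value theorem $\Lambda-cI$ is nondecreasing on $[0,t]$, so $c(t)I\le\Lambda(t)-\Lambda(0)=\int\psi\,[P_t\Phi(f)-\Phi(P_tf)]$. In case (b) the constants $\varepsilon\log\varepsilon$ cancel because $P_t1=1$. Since $\psi$ is arbitrary, both inequalities follow. Finally $P_t(f^2)\le\|f\|_\infty^2$, and (SL) applies to a multiple of $P_tf\in W^{1,2}$.
\end{proof}

\noindent\textbf{Convention.} Let $\mathcal B=\mathbb R+(L^2\cap L^\infty)$. For $g\in\mathcal B$ and $t>0$, $P_tg$ denotes from now on the Lipschitz representative given by Lemma~\ref{lem:reverse}(a) and $P_t1=1$. Since $\operatorname{supp}\mathfrak m=X$, an a.e.\ inequality between continuous functions holds everywhere; thus $g\mapsto P_tg(z)$ is linear and positive on $\mathcal B$ with $|P_tg(z)|\le\|g\|_\infty$, for \emph{every} $z$. If $0\le f\in L^2\cap L^\infty$ and $\Psi$ is $C^1$ on $[0,\infty)$, then $|\Psi(f)-\Psi(0)|\le Cf$,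 so $\Psi(f)\in\mathcal B$.

\medskip
Wang's Harnack inequality compares the heat flow at two points at the same time, at the price of a power $p>1$.

\begin{lemma}\label{lem:wang}
For $0\le f\in L^2\cap L^\infty$, $p>1$, $t>0$ and $x,y\in X$,
\[
(P_tf)^p(x)\le P_t(f^p)(y)\,\exp\Big(\frac{p\,\mathsf d^2(x,y)}{4(p-1)c(t)}\Big).
\]
\end{lemma}

In $\mathbb R^n$, where $c(t)=t$, this is H\"older's inequality for the probability measure $p_t(y-z)\,dz$ and the density ratio $\exp\big((2\langle x-y,z-y\rangle-|x-y|^2)/(4t)\big)$, whose moments are Gaussian integrals. The ratio is unbounded in $z$ when $x\neq y$, so no inequality of this kind holds for $p=1$. In general we move the point from $x$ to $y$ and the exponent from $1$ to $p$ simultaneously. Raising the exponent increases $q^{-1}\log P_t(f^q)$ at a rate given by an entropy, and by Lemma~\ref{lem:reverse}(b) moving the point costs at most the square root of the same entropy.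

\begin{proof}
Fix $\varepsilon>0$, let $f_\varepsilon=f+\varepsilon$, and for $q\in[1,p]$, $z\in X$ let $F(q,z)=\log P_t(f_\varepsilon^q)(z)$. We have $f_\varepsilon^q=\varepsilon^q+f^{(q)}$ with $0\le f^{(q)}\in L^2\cap L^\infty$ bounded uniformly in $q$. So the functions $P_tf^q_\varepsilon\ge\varepsilon^q$ are bounded, bounded away from $0$, and Lipschitz in $z$, all uniformly in $q$. Since $f_\varepsilon$ takes values in a compact subinterval of $(0,\infty)$, the map $q\mapsto f_\varepsilon^q$ is $C^1$ into $(\mathcal B,\|\cdot\|_\infty)$ with derivative $f_\varepsilon^q\log f_\varepsilon$. Therefore $\partial_qF=P_t(f_\varepsilon^q\log f_\varepsilon)/P_tf_\varepsilon^q$ exists at every point. It is bounded, continuous in $z$ for each $q$, and continuous in $q$ uniformly in $z$, hence jointly continuous. Define the entropy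
\[
E_q:=q\,\partial_qF-F=\frac{P_t(f_\varepsilon^q\log f_\varepsilon^q)}{P_tf_\varepsilon^q}-\log P_tf_\varepsilon^q ,
\]
a continuous function of $z$. Lemma~\ref{lem:reverse}(b) for $f^{(q)}$, with $\varepsilon^q$ in place of $\varepsilon$, divided by $P_tf_\varepsilon^q$, says that $c(t)|DF(q,\cdot)|^2\le E_q$ a.e. Hence $E_q\ge0$ everywhere, and Lemma~\ref{lem:slope} gives $\operatorname{lip}F(q,\cdot)\le\sqrt{E_q/c(t)}$ everywhere.

Let $L>\mathsf d(x,y)$, let $\gamma$ be an $L$-Lipschitz curve from $x$ to $y$ (Lemma~\ref{lem:length}), let $q(s)=1+(p-1)s$, and let $\phi(s)=F(q(s),\gamma_s)/q(s)$. The function $F$ is Lipschitz in each variable uniformly in the other, so $\phi$ is Lipschitz. For $\tau>0$ split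
\begin{multline*}
F(q(s+\tau),\gamma_{s+\tau})-F(q(s),\gamma_s)\\=\big[F(q(s+\tau),\gamma_{s+\tau})-F(q(s),\gamma_{s+\tau})\big]+\big[F(q(s),\gamma_{s+\tau})-F(q(s),\gamma_s)\big].
\end{multline*}
By the mean value theorem and the joint continuity of $\partial_qF$, the first bracket is $\tau q'\partial_qF(q(s),\gamma_s)+o(\tau)$. The second is at least $-\tau L\operatorname{lip}F(q(s),\cdot)(\gamma_s)-o(\tau)$. So at every point of differentiability, with $\alpha=\sqrt{E_q}/q$ and everything evaluated at $(q(s),\gamma_s)$,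
\[
\phi'(s)\ge\frac{q'}{q^2}\,(q\,\partial_qF-F)-\frac Lq\sqrt{\frac{E_q}{c(t)}}=(p-1)\alpha^2-\frac{L}{\sqrt{c(t)}}\,\alpha\ge-\frac{L^2}{4(p-1)c(t)} .
\]
Integrating over $[0,1]$ gives $\log P_tf_\varepsilon(x)\le\frac1p\log P_t(f_\varepsilon^p)(y)+\frac{L^2}{4(p-1)c(t)}$. Let $L\downarrow\mathsf d(x,y)$ and then $\varepsilon\to0$; the functions $f_\varepsilon$ and $f_\varepsilon^p$ converge uniformly to $f$ and $f^p$.
\end{proof}

\section{Off-diagonal decay}\label{sec:gaffney}

The Davies--Gaffney estimate expresses the Gaussian tail of the heat flow in $L^2$. It uses no curvature, only that distance functions have gradient at most $1$. Because the functional $\ell$ acts on gradients, we need the decay for $|DP_tf|$ too.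

\begin{lemma}\label{lem:gaffney}
Let $A,B\subset X$ be nonempty Borel sets with $\mathsf d(a,b)\ge\delta>0$ for $a\in A$, $b\in B$, and let $f\in L^2$ vanish a.e.\ outside $A$. Then for $t>0$,
\[
\|P_tf\|_{L^2(B)}\le e^{-\delta^2/(4t)}\|f\|_2,\qquad\|DP_tf\|^2_{L^2(B)}\le\Big(\frac2t+\frac{16}{\delta^2}\Big)e^{-\delta^2/(16t)}\|f\|_2^2 .
\]
\end{lemma}

\begin{proof}
Let $v_s=P_sf$ and $\omega=\min\{\mathsf d(\cdot,A),\delta\}$, so that $\omega=0$ on $A$, $\omega=\delta$ on $B$ and $|D\omega|\le1$. For $\lambda>0$ let $J(s)=\int e^{2\lambda\omega}v_s^2$, which is continuous on $[0,\infty)$ with $J(0)=\|f\|_2^2$. For $s>0$, the Leibniz and chain rules and $2\lambda|v_s||Dv_s|\le|Dv_s|^2+\lambda^2v_s^2$ give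
\[
J'(s)=2\int e^{2\lambda\omega}v_s\Delta v_s=-2\int e^{2\lambda\omega}\big(|Dv_s|^2+2\lambda v_s\langle\nabla\omega,\nabla v_s\rangle\big)\le2\lambda^2J(s).
\]
So $e^{2\lambda\delta}\|v_t\|^2_{L^2(B)}\le J(t)\le e^{2\lambda^2t}\|f\|_2^2$, and $\lambda=\delta/(2t)$ gives $\|v_t\|^2_{L^2(B)}\le e^{-\delta^2/(2t)}\|f\|_2^2$.

For the gradient, let $v=v_t$ and $\xi=(1-2\mathsf d(\cdot,B)/\delta)_+$. Then $\xi=1$ on $B$, $|D\xi|\le2/\delta$, and every point of $S=\{\xi>0\}$ is at distance at least $\delta/2$ from $A$. Testing $\Delta v$ against $\xi^2v$ and using $2\xi|v||D\xi||Dv|\le\frac12\xi^2|Dv|^2+2v^2|D\xi|^2$ on $S$,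
\[
\int\xi^2|Dv|^2=-\int\xi^2v\Delta v-2\int\xi v\langle\nabla\xi,\nabla v\rangle\le\|v\|_{L^2(S)}\|\Delta v\|_2+\frac12\int\xi^2|Dv|^2+\frac8{\delta^2}\|v\|^2_{L^2(S)} .
\]
Absorb the middle term, and use \eqref{eq:analytic} and $\|v\|_{L^2(S)}\le e^{-\delta^2/(16t)}\|f\|_2$, which is the first estimate for the pair $A$, $S$.
\end{proof}

\section{Local smoothing of the heat flow on $L^2$}\label{sec:smoothing}

We now combine cost and gain in one pointwise statement, the analogue of the kernel bounds of Section~\ref{sec:model}.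

\begin{proposition}\label{prop:smooth}
Assume $K\ge-1$. Let $0<t\le1$, $\rho>0$, $\delta\ge0$, $x_0\in X$ and $f\in L^2$; if $\delta>0$, assume that $f=0$ a.e.\ on $B_{\rho+\delta}(x_0)$. Set
\[
\Theta=\mathfrak m(B_\rho(x_0))^{-1/2}\exp\Big(\frac1t\Big[25\rho^2-\frac{\delta^2}{36}\Big]\Big)\|f\|_2 .
\]
Then $P_tf$ has a representative on $B_{\rho/2}(x_0)$ with $|P_tf|\le\Theta$ and Lipschitz constant at most $10\,t^{-1/2}\Theta$.
\end{proposition}

The exponents in the proof are dictated by two constraints. Averaging the Harnack inequality over $y\in B_\rho(x_0)$ bounds $P_t(f^\beta)(x)$ by an integral of $f^{\beta p}$ against $P_t1_{B_\rho(x_0)}$. We need $\beta p<2$ strictly, so that H\"older's inequality leaves a finite power of $P_t1_{B_\rho(x_0)}$, on which Lemma~\ref{lem:gaffney} gives decay. For the gradient, Lemma~\ref{lem:reverse}(a) would require $\beta=2$, which is excluded; Lemma~\ref{lem:reverse}(b) only requires a bound on $P_t(f\log f)$, for which any $\beta>1$ suffices. We take $\beta=\frac32$ and $p=\frac65$.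

\begin{proof}
Write $B=B_\rho(x_0)$. First let $0\le f\in L^2\cap L^\infty$ with $\|f\|_2>0$.

\emph{Pointwise bounds.} Apply Lemma~\ref{lem:wang} to $f^{3/2}$ with $p=\frac65$, for which $\frac p{4(p-1)}=\frac32$. For $x,y\in B$ we have $\mathsf d^2(x,y)<4\rho^2$, so by \eqref{eq:c} the exponent is at most $45\rho^2/t$. Averaging over $y\in B$, and using the symmetry of $P_t$ and H\"older's inequality with exponents $\frac{10}9$ and $10$, we get for $x\in B$
\[
\big(P_tf^{3/2}\big)^{6/5}(x)\le\frac{e^{45\rho^2/t}}{\mathfrak m(B)}\int f^{9/5}P_t1_B\le\frac{e^{45\rho^2/t}}{\mathfrak m(B)}\,\|f\|_2^{9/5}\,\|P_t1_B\|_{L^{10}(Z)},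
\]
where $Z=X$ if $\delta=0$ and $Z=X\setminus B_{\rho+\delta}(x_0)$ if $\delta>0$. Since $0\le P_t1_B\le1$, Lemma~\ref{lem:gaffney} (or $L^2$ contractivity if $\delta=0$) gives $\|P_t1_B\|^{10}_{L^{10}(Z)}\le\|P_t1_B\|^2_{L^2(Z)}\le e^{-\delta^2/(2t)}\mathfrak m(B)$. Inserting this and raising to the power $\frac56$,
\[
P_tf^{3/2}\le\exp\Big(\frac1t\Big[\frac{75}2\rho^2-\frac{\delta^2}{24}\Big]\Big)\mathfrak m(B)^{-3/4}\|f\|_2^{3/2}=\Theta^{3/2}\quad\text{on }B .
\]
The tangent line of $r^{3/2}$ at $r=\Theta$ gives $r\le\frac23\Theta^{-1/2}r^{3/2}+\frac13\Theta$, so $P_tf\le\frac23\Theta+\frac13\Theta=\Theta$ on $B$.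

\emph{Gradient bound.} On the right-hand side of Lemma~\ref{lem:reverse}(b) we may replace $\log(\cdot)$ by $\log(\cdot/\Theta)$ in both places, since the added terms $\mp\log\Theta\;P_tf_\varepsilon$ cancel. From $\log s\le2\sqrt s$ and $\log s\le s$ we get $r\log(r/\Theta)\le2\Theta^{-1/2}r^{3/2}$ and $-r\log(r/\Theta)\le\Theta$ for $r>0$. Letting $\varepsilon\to0$ along a sequence,
\[
c(t)|DP_tf|^2\le P_tf\,\big[2\Theta^{-1/2}P_tf^{3/2}+\Theta\big]\le3\Theta^2\quad\text{a.e.\ on }B .
\]
By \eqref{eq:c}, $|DP_tf|\le5t^{-1/2}\Theta$ a.e.\ on $B$. As $P_tf$ is Lipschitz on $X$, Lemma~\ref{lem:half} gives $\operatorname{Lip}(P_tf;B_{\rho/2}(x_0))\le5t^{-1/2}\Theta$.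

\emph{General $f$.} If $0\le f\in L^2$, the functions $P_t\min\{f,n\}$ increase everywhere, take values in $[0,\Theta]$ on $B$ and are $5t^{-1/2}\Theta$-Lipschitz on $B_{\rho/2}(x_0)$. Their pointwise limit has the same properties and equals $P_tf$ a.e., by $L^2$ convergence. For signed $f$ apply this to $f^+$ and $f^-$: the difference of two numbers in $[0,\Theta]$ has modulus at most $\Theta$, and the Lipschitz constants add.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Replacing $\mathsf d$ by $\mathsf d/R$ multiplies slopes, $|D\cdot|$ and Lipschitz constants by $R$, and $\langle\nabla\cdot,\nabla\cdot\rangle$ and $\Delta$ by $R^2$. Conditions (G), (H), (SL) are preserved, (B) holds with $R^2K$, and \eqref{eq:weak} holds with $R^2f$. So it suffices to treat $R=1$, $K\ge-1$. Write $B_r=B_r(x_0)$ and $\|f\|_\infty=\|f\|_{L^\infty(B_1)}$. Lipschitz functions vanishing outside $B_1$ belong to $\mathsf{LIP}_{bs}(\Omega)$, because $B_{R'}\subset\Omega$ with $R'>1$.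

\subsection*{Step 1: Sobolev test functions}
We want to test the equation with $u$ itself and with heat flows, neither of which is known to be Lipschitz. We claim that
\begin{equation}\label{eq:test}
\int_\Omega\langle\nabla u,\nabla(\chi\varphi)\rangle=-\int_\Omega f\chi\varphi\qquad\text{for }\chi\in\mathsf{LIP}_{bs}(\Omega),\ \varphi\in W^{1,2}.
\end{equation}
Take Lipschitz $\varphi_n\to\varphi$ in $W^{1,2}$. Each $\varphi_n$ is bounded on $\operatorname{supp}\chi$, so $\chi\varphi_n\in\mathsf{LIP}_{bs}(\Omega)$ and \eqref{eq:weak} applies. By the Leibniz rule $\chi\varphi_n\to\chi\varphi$ in $W^{1,2}$. All integrands vanish a.e.\ outside $\operatorname{supp}\chi$, on which $|Du|$ and $f$ are square integrable, so we may pass to the limit.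

\subsection*{Step 2: Caccioppoli inequality}
Let $\zeta=\min\{1,4(1-\mathsf d(x_0,\cdot))_+\}$, so $\zeta=1$ on $B_{3/4}$, $\{\zeta>0\}=B_1$ and $|D\zeta|\le4$. Apply \eqref{eq:test} to the product $\zeta\cdot(\zeta u)$:
\[
\int\zeta^2|Du|^2=-2\int\zeta u\langle\nabla\zeta,\nabla u\rangle-\int f\zeta^2u\le\frac12\int\zeta^2|Du|^2+32\|u\|^2_{L^2(B_1)}+\|f\|_{L^2(B_1)}\|u\|_{L^2(B_1)} .
\]
Hence $\|Du\|^2_{L^2(B_{3/4})}\le65\|u\|^2_{L^2(B_1)}+\|f\|^2_{L^2(B_1)}$, and
\begin{equation}\label{eq:cacc}
M:=4\big(\|Du\|_{L^2(B_{3/4})}+\|u\|_{L^2(B_1)}\big)\le40\|u\|_{L^2(B_1)}+4\,\mathfrak m(B_1)^{1/2}\|f\|_\infty .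
\end{equation}

\subsection*{Step 3: the representation formula}
Let $\chi=\min\{1,(3-4\mathsf d(x_0,\cdot))_+\}$, $w=\chi u\in W^{1,2}$ and $A=\{\frac12<\mathsf d(x_0,\cdot)<\frac34\}$. Outside $A$ the function $\chi$ equals $0$ or $1$, so $|D\chi|\le4\cdot1_A$ a.e.\ by locality. For $\varphi\in W^{1,2}$, the Leibniz rule applied to $\chi u$ and to $\chi\varphi$ gives the product identity of Section~\ref{sec:model}, that is,
\begin{equation}\label{eq:ell}
-\int\langle\nabla w,\nabla\varphi\rangle=-\int_\Omega\langle\nabla u,\nabla(\chi\varphi)\rangle+\ell(\varphi),\qquad\ell(\varphi):=\int_A\big(\varphi\langle\nabla u,\nabla\chi\rangle-u\langle\nabla\chi,\nabla\varphi\rangle\big),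
\end{equation}
and by the Cauchy--Schwarz inequality
\begin{equation}\label{eq:ellbound}
|\ell(\varphi)|\le M\big(\|\varphi\|_{L^2(A)}+\|D\varphi\|_{L^2(A)}\big).
\end{equation}
With no kernel to insert, we write \eqref{eq:modelrep} in dual form. For $\psi\in L^2$ and $t>0$, \eqref{eq:ell} and \eqref{eq:test} give
\[
\frac d{dt}\int w\,P_t\psi=\int w\,\Delta P_t\psi=-\int\langle\nabla w,\nabla P_t\psi\rangle=\ell(P_t\psi)+\int\chi f\,P_t\psi .
\]
The right-hand side is continuous on $(0,1]$, since $t\mapsto P_t\psi$ is continuous into $W^{1,2}$, and integrable by \eqref{eq:ellbound} and \eqref{eq:analytic}. Therefore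
\begin{equation}\label{eq:rep}
\int w\psi=\int\psi\,P_1w-\int_0^1\Big[\ell(P_t\psi)+\int\psi\,P_t(\chi f)\Big]dt .
\end{equation}

\subsection*{Step 4: turning $\ell$ into a function}
Proposition~\ref{prop:smooth} applies to $L^2$ functions, and $\ell$ is not one. We spend half of the time to make it one. For $0<t\le1$, the functional $\psi\mapsto\ell(P_{t/2}\psi)$ is bounded on $L^2$ by \eqref{eq:ellbound} and \eqref{eq:analytic}, so it equals $\int g_t\psi$ for some $g_t\in L^2$ with
\begin{equation}\label{eq:gglobal}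
\|g_t\|_2\le M\big(1+\sqrt{2/t}\big)\le3Mt^{-1/2},
\end{equation}
and $\ell(P_t\psi)=\int g_t\,P_{t/2}\psi=\int\psi\,P_{t/2}g_t$. The price is that $g_t$ is no longer supported in $A$. It is, however, small near $x_0$. If $\psi\in L^2$ vanishes outside $B_{1/4}$, whose points are at distance at least $\frac14$ from $A$, then \eqref{eq:ellbound} and Lemma~\ref{lem:gaffney} at time $t/2$ give
\[
|\ell(P_{t/2}\psi)|\le M\Big(e^{-1/(32t)}+(4/t+256)^{1/2}e^{-1/(256t)}\Big)\|\psi\|_2
\]
(if $A=\emptyset$, then $\ell=0$). Since $1+\sqrt{260}<18$,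
\begin{equation}\label{eq:gnear}
\|g_t\|_{L^2(B_{1/4})}\le18Mt^{-1/2}e^{-1/(256t)} .
\end{equation}

\subsection*{Step 5: the gain exceeds the cost}
Split $g_t$ into a part that lives near $x_0$ and has small norm, and a part that has no small norm but vanishes near $x_0$. Let $\rho=\frac1{400}$ and $\mu=\mathfrak m(B_\rho)^{-1/2}$. At time $t/2$, the exponent in Proposition~\ref{prop:smooth} is $\frac1t[50\rho^2-\frac{\delta^2}{18}]$, and $50\rho^2=\frac1{3200}$.
\begin{itemize}
\item For $g_t1_{B_{1/4}}$ take $\delta=0$. By \eqref{eq:gnear}, $\Theta\le18M\mu\,t^{-1/2}\exp\big(\frac1t[\frac1{3200}-\frac1{256}]\big)$.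
\item For $g_t1_{X\setminus B_{1/4}}$ take $\delta=\frac18$, which is allowed as $\rho+\delta\le\frac14$. By \eqref{eq:gglobal}, $\Theta\le3M\mu\,t^{-1/2}\exp\big(\frac1t[\frac1{3200}-\frac1{1152}]\big)$.
\end{itemize}
Both exponents are at most $-a/t$ with $a=\frac1{1152}-\frac1{3200}=\frac1{1800}$. Adding the two parts, $P_{t/2}g_t$ has a representative on $B_{\rho/2}$ with
\begin{equation}\label{eq:key}
|P_{t/2}g_t|\le21M\mu\,t^{-1/2}e^{-a/t},\qquad\operatorname{Lip}(P_{t/2}g_t;B_{\rho/2})\le300M\mu\,t^{-1}e^{-a/t}.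
\end{equation}
The integrals of $t^{-1/2}e^{-a/t}$ and $t^{-1}e^{-a/t}$ over $(0,1)$ are at most $2$ and $1/a$; for the second, the strict decay is needed. The other two terms of \eqref{eq:rep} are simpler. Since $\chi f\in L^2\cap L^\infty$, Lemma~\ref{lem:reverse}(a) and \eqref{eq:c} give
\begin{equation}\label{eq:fterm}
|P_t(\chi f)|\le\|f\|_\infty,\qquad\operatorname{Lip}(P_t(\chi f);X)\le2t^{-1/2}\|f\|_\infty ,
\end{equation}
and Proposition~\ref{prop:smooth} with $t=1$, $\delta=0$, where $e^{25\rho^2}\le2$, gives a representative of $P_1w$ on $B_{\rho/2}$ with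
\begin{equation}\label{eq:wterm}
|P_1w|\le2\mu\|u\|_{L^2(B_1)},\qquad\operatorname{Lip}(P_1w;B_{\rho/2})\le20\mu\|u\|_{L^2(B_1)} .
\end{equation}

\subsection*{Step 6: the representative}
Let $H_t$ be the Lipschitz representative of $P_{t/2}g_t+P_t(\chi f)$ on $B_{\rho/2}$. To integrate $H_t(x)$ in $t$ at a fixed point $x$ we need measurability. For $\psi\in L^2$ vanishing outside $B_{\rho/2}$, the function $t\mapsto\int H_t\psi=\ell(P_t\psi)+\int\psi P_t(\chi f)$ is continuous on $(0,1]$. Taking $\psi=1_{B_r(x)}/\mathfrak m(B_r(x))$ and letting $r\to0$ along a sequence, the continuity of $H_t$ shows that $t\mapsto H_t(x)$ is a pointwise limit of continuous functions, hence Borel. It follows that $(t,x)\mapsto H_t(x)$ is jointly Borel: partition the separable space $B_{\rho/2}$ into countably many Borel sets of diameter at most $1/k$, replace $x$ by a fixed point of its cell, and let $k\to\infty$. By \eqref{eq:key}--\eqref{eq:wterm}, the function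
\[
U(x):=P_1w(x)-\int_0^1H_t(x)\,dt,\qquad x\in B_{\rho/2},
\]
is well defined and Lipschitz, and
\[
\sup_{B_{\rho/2}}|U|+\operatorname{Lip}(U;B_{\rho/2})\le\mu\big(22\|u\|_{L^2(B_1)}+(42+300/a)M\big)+5\|f\|_\infty .
\]
Let $\psi\in L^2$ vanish outside $B_{\rho/2}$; then $\psi\in L^1$. By \eqref{eq:rep}, Fubini's theorem and $w=u$ on $B_{1/2}$, we get $\int u\psi=\int U\psi$. So $u=U$ a.e.\ on $B_{\rho/2}$. Put $\sigma=\rho/2=\frac1{800}$. Then $\mu\le\mathfrak m(B_\sigma)^{-1/2}$ and $1\le\mathfrak m(B_\sigma)^{-1/2}\mathfrak m(B_1)^{1/2}$, and the theorem follows from \eqref{eq:cacc}.\qed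

\begin{remark}[Where the hypotheses are used]\label{rem:hyp}
Condition (H) makes the heat flow linear and self-adjoint; (G) gives $P_t1=1$; (B) gives \eqref{eq:BE} and, through it, Lemma~\ref{lem:reverse}; $KR^2\ge-1$ gives \eqref{eq:c}; and full support makes continuous representatives unique and $\mathfrak m(B_\rho)$ positive. The boundedness of $f$ is used in \eqref{eq:fterm}: the function $\chi f$ need not vanish near $x_0$, so Proposition~\ref{prop:smooth} would only give the nonintegrable factor $e^{25\rho^2/t}$. Condition (SL) is used in Lemmas~\ref{lem:slope}, \ref{lem:length} and \ref{lem:reverse}(a), and cannot be dropped. On $\mathbb R$ with Lebesgue measure and $\mathsf d(x,y)=|x-y|^{1/2}$, functions in $C^1_c(\mathbb R)$ are $\mathsf d$-Lipschitz with zero slope and are dense in $L^2$. So $\mathrm{Ch}\equiv0$ and $\Delta=0$, conditions (G), (H), (B) hold, and every function in $L^2_{\mathrm{loc}}$ is harmonic.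
\end{remark}

\section{Subharmonic functions, Liouville theorem, sharpness}\label{sec:complements}

Since $P_t$ preserves positivity, the upper bound survives when the equation is relaxed to an inequality.

\begin{proposition}\label{prop:sub}
There are universal constants $\sigma\in(0,1)$ and $C<\infty$ such that the following holds. Let $X$ be an $\mathrm{RCD}(K,\infty)$ space, $KR^2\ge-1$, $B_{R'}(x_0)\subset\Omega$ with $R'>R$, and let $0\le u\in W^{1,2}_{\mathrm{loc}}(\Omega)$ satisfy $\int_\Omega\langle\nabla u,\nabla\varphi\rangle\le0$ for all $0\le\varphi\in\mathsf{LIP}_{bs}(\Omega)$. Then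
\[
\operatorname*{ess\,sup}_{B_{\sigma R}(x_0)}u\le C\,\mathfrak m(B_{\sigma R}(x_0))^{-1/2}\|u\|_{L^2(B_R(x_0))} .
\]
\end{proposition}

\begin{proof}
Scale to $R=1$ and keep the notation of Section~\ref{sec:proof}. We first show that $T(\varphi):=\int_\Omega\langle\nabla u,\nabla(\chi\varphi)\rangle\le0$ whenever $0\le\chi\in\mathsf{LIP}_{bs}(\Omega)$ and $0\le\varphi\in W^{1,2}$. The functional $T$ is bounded on $W^{1,2}$. Take Lipschitz $\varphi_n\to\varphi$ in $W^{1,2}$; then $T(\varphi_n^+)\le0$. The functions $\varphi_n^+$ are bounded in $W^{1,2}$, since $|D\varphi_n^+|\le|D\varphi_n|$ by locality, and converge to $\varphi^+=\varphi$ in $L^2$; hence they converge weakly in the Hilbert space $W^{1,2}$, and $T(\varphi)\le0$.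

Because $u\ge0$, this applies to $\zeta\cdot(\zeta u)$, and Step 2 holds with $\le$ in place of the first equality and $f=0$; so $M\le40\|u\|_{L^2(B_1)}$. For $0\le\psi\in L^2$ we have $P_t\psi\ge0$, and \eqref{eq:ell} gives $\frac d{dt}\int wP_t\psi\ge\ell(P_t\psi)$. Steps 4 and 5 use only \eqref{eq:ellbound}. So for $0\le\psi\in L^2$ vanishing outside $B_{\rho/2}$, \eqref{eq:key} and \eqref{eq:wterm} give
\[
\int u\psi\le\int\psi\,P_1w-\int_0^1\Big(\int\psi\,P_{t/2}g_t\Big)dt\le\mu\big(2\|u\|_{L^2(B_1)}+42M\big)\|\psi\|_1 ,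
\]
which is the claim with $\sigma=\rho/2$.
\end{proof}

When $K\ge0$ the restriction $KR^2\ge-1$ is void, and the Lipschitz bound can be used at all scales.

\begin{corollary}\label{cor:liouville}
Let $X$ be an $\mathrm{RCD}(K,\infty)$ space with $K\ge0$, let $\sigma$ be as in Theorem~\ref{thm:main}, and let $u$ be harmonic in $X$ with
\[
\liminf_{R\to\infty}\frac1{R^2\,\mathfrak m(B_{\sigma R}(x_0))}\int_{B_R(x_0)}u^2\,d\mathfrak m=0
\]
for some $x_0\in X$. Then $u$ is constant.
\end{corollary}

\begin{proof}
Let $u$ denote the continuous representative. For all $R>0$, Theorem~\ref{thm:main} gives $\operatorname{Lip}(u;B_{\sigma R}(x_0))\le CR^{-1}\mathfrak m(B_{\sigma R}(x_0))^{-1/2}\|u\|_{L^2(B_R(x_0))}$. The left-hand side is nondecreasing in $R$, and the right-hand side tends to $0$ along a sequence $R_j\to\infty$. So $u$ is constant on every ball centered at $x_0$.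
\end{proof}

Finally, the assumption on $f$ cannot be weakened within the scale of Lebesgue spaces.

\begin{proposition}\label{prop:sharp}
For every $p<\infty$ there are an $\mathrm{RCD}(0,\infty)$ space $X$ and functions $u$ and $f\in L^p_{\mathrm{loc}}$ with $\Delta u=f$ in $X$ such that $u$ has no continuous representative.
\end{proposition}

\begin{proof}
Take $\mathbb R^n$ with Lebesgue measure and $n>\max\{2p,4\}$, and let $u(x)=\log(1/|x|)$, $f(x)=-(n-2)|x|^{-2}$. Away from $0$ we have $|\nabla u|=|x|^{-1}$ and $\Delta u=f$ classically. The function $|x|^{-\beta}$ is locally integrable for $\beta<n$, so $f\in L^p_{\mathrm{loc}}\cap L^2_{\mathrm{loc}}$. For $\eta$ Lipschitz with bounded support, the Lipschitz functions $\eta\min\{u,k\}$ converge to $\eta u$ in $L^2$, and their slopes vanish outside $\operatorname{supp}\eta$ and are bounded by $|\eta||x|^{-1}+\operatorname{Lip}(\eta;\mathbb R^n)|u|$, which is locally square integrable; so $u\in W^{1,2}_{\mathrm{loc}}$. For $\varphi$ Lipschitz with bounded support, the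 divergence theorem gives
\[
\int_{|x|>r}\langle\nabla u,\nabla\varphi\rangle\,dx=-\int_{|x|>r}f\varphi\,dx+\frac1r\int_{|x|=r}\varphi\,dS ,
\]
and the boundary term is $O(r^{n-2})$. Letting $r\to0$ gives \eqref{eq:weak}. Since $u>k$ on the ball of radius $e^{-k}$, $u$ is essentially unbounded near $0$.
\end{proof}

Thus, among the assumptions $f\in L^p_{\mathrm{loc}}$, $1\le p\le\infty$, only $p=\infty$ yields continuity throughout the class of spaces to which Theorem~\ref{thm:main} applies.

\begin{thebibliography}{9}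

\bibitem{AGS}
Ambrosio, Gigli and Savar\'e, \emph{Invent. Math.} \textbf{195} (2014).

\bibitem{Savare}
Savar\'e, \emph{Discrete Contin. Dyn. Syst.} \textbf{34} (2014).

\bibitem{Violo}
Ivan Yuri Violo, \emph{An overview of regularity results for the Laplacian and $p$-Laplacian in metric spaces}, arXiv:2502.00825 (2025).

\end{thebibliography}
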